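\title{Split extensions of quasidiagonal $C^*$-algebras are quasidiagonal}

\begin{abstract}
We prove that if $0\to I\to E\to B\to 0$ is a split exact sequence of $C^*$-algebras and $I$ and $B$ are quasidiagonal, then $E$ is quasidiagonal. No separability, nuclearity or unitality is assumed. The same holds when the splitting is replaced by almost multiplicative completely positive approximate sections. For separable unital extensions by the compact operators with a quasidiagonal quotient and a unital completely positive section, this approximate splitting property characterizes quasidiagonality of $E$ as a set of operators. The proof builds a finite-rank contraction that almost intertwines two representations of $B$ and dilates it to a projection.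
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, projections are orthogonal, representations are $*$-representations, ideals are closed and two-sided, $[X,Y]=XY-YX$, and $\mathcal K(H)$ is the algebra of compact operators on a Hilbert space $H$.

\begin{definition}\label{def:qd}
A set $\Omega\subset B(H)$ is \emph{quasidiagonal} if for every finite set $\omega\subset\Omega$, all vectors $\xi_1,\dots,\xi_k\in H$ and every $\varepsilon>0$ there is a finite-rank projection $P\in B(H)$ with $\|[P,T]\|<\varepsilon$ for $T\in\omega$ and $\|P\xi_i-\xi_i\|<\varepsilon$ for $i=1,\dots,k$. A $C^*$-algebra $A$ is \emph{quasidiagonal} if it has a faithful representation whose image is a quasidiagonal set. We abbreviate quasidiagonal to QD.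
\end{definition}

With respect to $H=PH\oplus(1-P)H$ the commutator $[P,T]$ has zero diagonal and off-diagonal entries $PT(1-P)$ and $-(1-P)TP$, so
\begin{equation}\label{eq:corners}
\|[P,T]\|=\max\{\|PT(1-P)\|,\ \|(1-P)TP\|\}.
\end{equation}
Thus $\Omega$ is QD when any finitely many of its operators almost reduce a finite-dimensional subspace that almost contains any prescribed vectors. The basic examples are the following.
\begin{itemize}
\item Block-diagonal operators on a direct sum of finite-dimensional spaces form a QD set: the projection onto finitely many blocks commutes with them. In particular commutative $C^*$-algebras are QD, by way of the direct sum of all characters.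
\item $\mathcal K(H)$ is a QD set: for finitely many compact $k$ there is a finite-rank $P$, fixing given vectors, with $\|(1-P)k\|$ and $\|(1-P)k^*\|$ small, and \eqref{eq:corners} applies.
\item Subsets of QD sets are QD, so $C^*$-subalgebras of QD algebras are QD. A direct sum of two QD algebras is QD (use $P_1\oplus P_2$).
\end{itemize}
In the other direction, a unital QD algebra contains no non-unitary isometry (Lemma~\ref{lem:isometry}).

Consider a short exact sequence of $C^*$-algebras
\begin{equation}\label{eq:ext}
0\longrightarrow I\longrightarrow E\xrightarrow{\ \pi\ }B\longrightarrow 0,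
\end{equation}
where $I$ is identified with the ideal $\ker\pi$ of $E$. If $I$ and $B$ are QD, then $E$ need not be.

\begin{example}\label{ex:toeplitz}
Let $v$ be the unilateral shift, realized as multiplication by $z$ on the Hardy space $H^2\subset L^2(\mathbb T)$, and let $T_f$ be the compression to $H^2$ of multiplication by $f\in C(\mathbb T)$. The Toeplitz algebra $\mathcal T=C^*(v)$ consists of the operators $T_f+k$ with $k\in\mathcal K=\mathcal K(H^2)$, and $\pi(T_f+k)=f$ defines the extension $0\to\mathcal K\to\mathcal T\to C(\mathbb T)\to0$. Both ends are QD, but $\mathcal T$ contains the non-unitary isometry $v$ and is not QD.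
\end{example}

The sequence \eqref{eq:ext} is \emph{split} if there is a $*$-homomorphism $\rho:B\to E$ with $\pi\circ\rho=\operatorname{id}_B$. The following question is posed in \cite{Brown}.

\medskip
\noindent\emph{If \eqref{eq:ext} is split and $I$ and $B$ are QD, must $E$ be QD?}
\medskip

Two observations suggest a positive answer. The direct sum $E=I\oplus B$ is QD. And a splitting is incompatible with the obstruction in Example~\ref{ex:toeplitz}: if $\rho$ split the Toeplitz extension, then $u=\rho(z)+1-\rho(1)$ would be a unitary with $\pi(u)=z=\pi(v)$, so $v$ would be a compact perturbation of a unitary and would have Fredholm index $0$ instead of $-1$. On the other hand, in a split extension $E=I+\rho(B)$ the algebra $\rho(B)$ multiplies $I$ in an arbitrary way, and the projections that witness quasidiagonality of $I$ carry no information about this action. Section~\ref{sec:model} shows that this is a real difficulty. The answer is nevertheless yes.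

\begin{theorem}\label{thm:split}
If \eqref{eq:ext} is split and $I$ and $B$ are QD, then $E$ is QD. Hence, for split extensions, $E$ is QD if and only if $I$ and $B$ are QD.
\end{theorem}

The proof uses the splitting only through finitely many norm estimates, and so it applies to a weaker hypothesis. Recall that a linear map $\rho:A_1\to A_2$ between $C^*$-algebras is \emph{completely positive} (cp) if $[x_{ij}]\mapsto[\rho(x_{ij})]$ maps positive elements of $M_l(A_1)$ to positive elements of $M_l(A_2)$ for every $l$. We write ccp for contractive cp and ucp for unital cp. Such maps preserve adjoints, ucp maps are contractive, and $*$-homomorphisms are ccp. Maps of the form $x\mapsto y^*xy$ are cp, and so are sums, compositions and pointwise norm limits of cp maps.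

\begin{definition}\label{def:asym}
The sequence \eqref{eq:ext} is \emph{asymptotically split} if for every finite $F\subset B$ and $\varepsilon>0$ there is a ccp map $\rho:B\to E$ with $\|\pi\rho(b)-b\|\le\varepsilon$ and $\|\rho(bc)-\rho(b)\rho(c)\|\le\varepsilon$ for all $b,c\in F$.
\end{definition}

Split sequences are asymptotically split.

\begin{theorem}\label{thm:asym}
If \eqref{eq:ext} is asymptotically split and $I$ and $B$ are QD, then $E$ is QD. Conversely, if \eqref{eq:ext} is asymptotically split, $E$ is QD and $B$ is separable, then $I$ and $B$ are QD.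
\end{theorem}

\begin{theorem}\label{thm:compact}
Let $H$ be a separable infinite-dimensional Hilbert space, $\mathcal K=\mathcal K(H)$, and let $E$ be a separable $C^*$-algebra with $\mathcal K\subset E\subset B(H)$ and $1\in E$. Assume that $B=E/\mathcal K$ is QD and that the quotient map $\pi:E\to B$ has a ucp section $s$, that is, $\pi\circ s=\operatorname{id}_B$. Then $E$ is a quasidiagonal set of operators on $H$ if and only if $0\to\mathcal K\to E\to B\to0$ is asymptotically split.
\end{theorem}

Multiplicativity of the section cannot be dropped from Theorem~\ref{thm:split}: the Toeplitz extension has the ucp section $f\mapsto T_f$. For ideals other than $\mathcal K$, asymptotic splitting is not necessary for $E$ to be QD.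

\begin{example}\label{ex:interval}
In $0\to C_0(0,1)\to C[0,1]\to\mathbb C^2\to0$, with $\pi(f)=(f(0),f(1))$, all three algebras are commutative, hence QD, and $(\alpha,\beta)\mapsto\alpha(1-t)+\beta t$ is a ucp section. Let $\rho$ be as in Definition~\ref{def:asym} for $F=\{(1,0)\}$ and $\varepsilon<1/4$. Then $f=\rho(1,0)$ is a continuous real function with $f(0)\ge1-\varepsilon$, $f(1)\le\varepsilon$ and $\|f-f^2\|\le\varepsilon$. It takes the value $1/2$ at some point, where $f-f^2=1/4>\varepsilon$. So the sequence is not asymptotically split.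
\end{example}

Section~\ref{sec:model} works out the construction by hand in one example. Section~\ref{sec:dilation} isolates its operator-theoretic part, Sections~\ref{sec:theta} and~\ref{sec:intertwiner} carry out the general construction, and Sections~\ref{sec:proofs} and~\ref{sec:compact} prove the theorems.

\section{Elementary facts}\label{sec:prelim}

We write $X\approx_tY$ for $\|X-Y\|\le t$, for operators and for vectors. For $t\ge0$ let
\[
\gamma(t)=\sup\{\|[h^{1/2},x]\| : 0\le h\le1,\ \|x\|\le1,\ \|[h,x]\|\le t\},
\]
the supremum being over pairs of operators on a common Hilbert space. Then $\gamma(t)\to0$ as $t\to0$. Indeed, if the polynomial $q(\lambda)=\sum_kq_k\lambda^k$ is within $\varepsilon$ of $\sqrt\lambda$ on $[0,1]$, then $\|[h^{1/2}-q(h),x]\|\le2\varepsilon$ and $\|[h^k,x]\|\le k\|[h,x]\|$, so $\gamma(t)\le2\varepsilon+t\sum_kk|q_k|$.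

Definition~\ref{def:qd} allows degenerate representations. For unital algebras the degenerate part can be removed.

\begin{lemma}\label{lem:corner}
Let $A$ be a unital $C^*$-algebra, $\theta:A\to B(M)$ a representation with QD image, and $e=\theta(1)$. Then the unital representation $\theta|_{eM}$ has QD image. It is faithful if $\theta$ is.
\end{lemma}

\begin{proof}
The last claim holds because $\theta(a)=e\theta(a)e$. Let contractions $a_i\in A$, vectors $\xi_j\in eM$ and $t>0$ be given. Choose a finite-rank projection $P$ on $M$ with $\|[P,e]\|\le t$, $\|[P,\theta(a_i)]\|\le t$ and $\|P\xi_j-\xi_j\|\le t$, and let $h=ePe$. Since $eP(1-e)=[e,P](1-e)$, the operator $h-h^2=eP(1-e)Pe$ has norm at most $t$. So every $\lambda$ in the spectrum of $h$ satisfies $\lambda(1-\lambda)\le t$, and hence $\min(\lambda,1-\lambda)\le2t$. The spectral projection $P'=\chi_{[1/2,1]}(h)$ has range inside that of $h$, so it has finite rank and $P'\le e$, and $\|P'-h\|\le2t$. From $[h,\theta(a_i)]=e[P,\theta(a_i)]e$ we get $\|[P',\theta(a_i)]\|\le t+4t$, and $\|P'\xi_j-\xi_j\|\le2t\|\xi_j\|+\|e(P\xi_j-\xi_j)\|\le2t\|\xi_j\|+t$.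
\end{proof}

\begin{lemma}\label{lem:isometry}
An isometry that belongs to a QD set is unitary. An isometry in a unital QD $C^*$-algebra is unitary.
\end{lemma}

\begin{proof}
Let $w\in B(H)$ be an isometry in a QD set and suppose that $w^*\xi=0$ for a unit vector $\xi$. Take a finite-rank projection $P$ with $\|[P,w]\|<1/4$ and $\|P\xi-\xi\|<1/4$, and let $T=PwP|_{PH}$. For $\eta\in PH$ we have $\|T\eta\|\ge\|w\eta\|-\|(1-P)wP\eta\|\ge\frac34\|\eta\|$. As $PH$ is finite-dimensional, $T$ is invertible with $\|T^{-1}\|\le\frac43$, so $\|T^*\eta\|\ge\frac34\|\eta\|$ as well. For $\eta=P\xi$ this gives $\frac9{16}\le\|Pw^*P\xi\|=\|Pw^*(P\xi-\xi)\|<\frac14$, which is false. So $w^*$ is injective and $w$ is unitary. For the second statement, Lemma~\ref{lem:corner} provides a unital faithful representation with QD image, to which the first statement applies.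
\end{proof}

\section{A model case: the shift and its truncations}\label{sec:model}

Suppose \eqref{eq:ext} is split by $\rho$. A faithful representation $\sigma$ of $I$ on $K_0$ extends to a representation $\bar\sigma$ of $E$ (the details are in Section~\ref{sec:theta}), and if $\sigma_B$ is a faithful representation of $B$ on $L$, then $\bar\sigma\oplus\sigma_B\pi$ is a faithful representation of $E$. Writing $\varphi=\bar\sigma\rho$, an element $a+\rho(b)$ of $E$ acts on $K_0\oplus L$ as
\[
(\sigma(a)\oplus0)+(\varphi(b)\oplus\sigma_B(b)).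
\]
The first attempt is a projection $P_1\oplus P_2$. This needs $P_1$ to almost commute with $\varphi(B)$, and $\varphi(B)$ need not be a QD set, as in the following example.

Let $v$ be the unilateral shift on $\ell^2$ with basis $e_0,e_1,\dots$, and let $v_n$ be the truncated shift on $\mathbb C^n$ with basis $f_0,\dots,f_{n-1}$, so that $v_nf_k=f_{k+1}$ for $k<n-1$ and $v_nf_{n-1}=0$. Let $L=\bigoplus_{n\ge1}\mathbb C^n$, $b_0=\bigoplus_nv_n$, and let $B\subset B(L)$ be the $C^*$-algebra generated by $1$ and $b_0$. It is block diagonal, hence a QD set. Identify $\mathbb C^n$ with the span of $e_0,\dots,e_{n-1}$. Then $v_n\to v$ and $v_n^*\to v^*$ strongly, so $\|p(v,v^*)\|\le\sup_n\|p(v_n,v_n^*)\|=\|p(b_0,b_0^*)\|$ for every noncommutative polynomial $p$. Hence there is a unital $*$-homomorphism $\varphi:B\to B(\ell^2)$ with $\varphi(b_0)=v$. Put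
\[
E=\{T\oplus b\in B(\ell^2\oplus L): b\in B,\ T-\varphi(b)\in\mathcal K(\ell^2)\}.
\]
This is a $C^*$-algebra, $\pi(T\oplus b)=b$ has kernel $I=\mathcal K(\ell^2)\oplus0$, and $\rho(b)=\varphi(b)\oplus b$ is a splitting. Since $\varphi(B)$ contains $v$, Lemma~\ref{lem:isometry} shows that projections of the form $P_1\oplus P_2$ cannot witness quasidiagonality of $E$ on $\ell^2\oplus L$.

Nevertheless $E$ is a QD set on $\ell^2\oplus L$. The trouble with the span of $e_0,\dots,e_m$ is that $v$ moves $e_m$ out of it. The truncated shift has a last vector, which it kills. So we follow the vectors $e_k$ up to $k=m$ and then rotate slowly from $e_k$ to $f_k$, arriving at the last vector of a block. Fix $m\ge1$, work in the block of size $n=2m+1$, and put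
\[
\theta_k=\begin{cases}0,&0\le k\le m,\\[2pt] \dfrac{(k-m)\pi}{2m},&m\le k\le2m,\end{cases}
\qquad w_k=\cos\theta_k\,e_k+\sin\theta_k\,f_k\in\ell^2\oplus\mathbb C^n .
\]
The $w_k$ are orthonormal. Let $P'$ be the projection onto their span and $T=v\oplus v_n$. For $k<2m$ the vector
\[
Tw_k-w_{k+1}=(\cos\theta_k-\cos\theta_{k+1})e_{k+1}+(\sin\theta_k-\sin\theta_{k+1})f_{k+1}
\]
has norm at most $|\theta_{k+1}-\theta_k|\le\pi/2m$, these vectors are mutually orthogonal, and $Tw_{2m}=Tf_{2m}=0$. Hence $\|(1-P')TP'\|\le\pi/2m$. In the same way $T^*w_k-w_{k-1}$ lies in the span of $e_{k-1},f_{k-1}$ and has norm at most $\pi/2m$ for $k\ge1$, and $T^*w_0=T^*e_0=0$, so $\|(1-P')T^*P'\|\le\pi/2m$. By \eqref{eq:corners}, $\|[P',T]\|\le\pi/2m$.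

Let $P_m$ be the sum of $P'$ and the projection onto the blocks $\mathbb C^1,\dots,\mathbb C^m$ of $L$. It fixes $e_0,\dots,e_m$ and the first $m$ blocks, so $P_m\to1$ strongly, and $\|[P_m,v\oplus b_0]\|\le\pi/2m$. The operators $X$ with $\|[P_m,X]\|\to0$ form a $C^*$-algebra, which contains the compact operators because $P_m\to1$ strongly. It contains $I$, $1$ and $\rho(b_0)$, hence $E=I+\rho(B)$.

To generalize, we describe $P'$ without bases. Let $g\in\mathcal K(\ell^2)$ be the diagonal operator with entries $\cos\theta_0,\dots,\cos\theta_{2m},0,0,\dots$, and let $S:\ell^2\to\mathbb C^n$ be given by $Se_k=\cos\theta_kf_k$ for $k\le2m$ and $Se_k=0$ otherwise. Then: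
\begin{itemize}
\item $g$ is a positive contraction in the ideal that almost commutes with $\varphi(b_0)=v$ and acts as the identity on $e_0,\dots,e_m$;
\item $S^*S=g^2$, and $S$ almost intertwines: $(Sv-v_nS)e_k=(\cos\theta_{k+1}-\cos\theta_k)f_{k+1}$ for $k<2m$, and $Sv-v_nS$ kills the other $e_k$;
\item $w_k=\bigl(S^*f_k,(1-SS^*)^{1/2}f_k\bigr)$, so $P'$ is determined by $S$;
\item the block that receives $S$ is orthogonal to the blocks that $P_m$ has to fix.
\end{itemize}
In general, $g$ comes from a quasicentral approximate unit of $I$. It no longer has finite rank, and quasidiagonality of $I$ is used to cut it down. The contraction $S$ comes from a Hahn--Banach argument. The free room in the second summand is created by taking $\sigma_B$ with infinite multiplicity.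

\section{Dilating an almost intertwining contraction to a projection}\label{sec:dilation}

The next lemma turns $S$ into a projection and lists what must be known about $S$.

\begin{lemma}\label{lem:dilation}
Let $K_1,K_2$ be Hilbert spaces, $S:K_1\to K_2$ a contraction and $P_0$ a finite-rank projection on $K_2$ with $P_0S=S$. Put $h=S^*S$. Then
\[
P=\begin{pmatrix}h&S^*(1-SS^*)^{1/2}\\(1-SS^*)^{1/2}S&P_0-SS^*\end{pmatrix}
\]
is a finite-rank projection on $K_1\oplus K_2$ with the following properties.
\begin{itemize}
\item[(a)] If $x\in B(K_1)$ and $y\in B(K_2)$ are contractions and $\|Sx-yS\|$, $\|Sx^*-y^*S\|$ and $\|[P_0,y]\|$ are at most $\kappa$, then $\|[P,x\oplus y]\|\le4\kappa+\gamma(2\kappa)$.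
\item[(b)] If $a\in B(K_1)$ is a contraction and $\|a(h-h^2)\|$ and $\|a^*(h-h^2)\|$ are at most $\mu$, then $\|[P,a\oplus0]\|\le\|[h,a]\|+\sqrt\mu$.
\item[(c)] For $\xi\in K_1$ and $\zeta\in K_2$,
\[
\|(1-P)(\xi,0)\|^2=\langle(1-h)\xi,\xi\rangle,\qquad\|(1-P)(0,\zeta)\|^2=\|(1-P_0)\zeta\|^2+\|S^*\zeta\|^2 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
From $P_0S=S$ we get $P_0SS^*=SS^*=SS^*P_0$, so $P_0$ commutes with $d=(1-SS^*)^{1/2}$. Define $W:P_0K_2\to K_1\oplus K_2$ by $W\zeta=(S^*\zeta,d\zeta)$. Then $\|W\zeta\|^2=\langle SS^*\zeta,\zeta\rangle+\langle(1-SS^*)\zeta,\zeta\rangle=\|\zeta\|^2$, so $WW^*$ is a finite-rank projection. Its entries are $S^*P_0S=h$, $S^*P_0d=S^*d$, $dP_0S=dS$ and $dP_0d=P_0-SS^*$, so $WW^*=P$. In (a) and (b) we use that the norm of a diagonal or of an off-diagonal $2\times2$ operator matrix is the maximum of the norms of its two entries.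

(a) Taking adjoints in the second hypothesis gives $\|S^*y-xS^*\|\le\kappa$. Therefore
\[
[S^*S,x]=S^*(Sx-yS)+(S^*y-xS^*)S,\qquad[SS^*,y]=S(S^*y-xS^*)+(Sx-yS)S^*
\]
have norm at most $2\kappa$, and the diagonal entries $[h,x]$ and $[P_0-SS^*,y]$ of $[P,x\oplus y]$ have norm at most $3\kappa$. The upper right entry is
\[
S^*dy-xS^*d=S^*[d,y]+(S^*y-xS^*)d,
\]
of norm at most $\gamma(2\kappa)+\kappa$, because $\|[1-SS^*,y]\|\le2\kappa$. The lower left entry $dSx-ydS$ is minus the adjoint of $S^*dy^*-x^*S^*d$, and the hypotheses are symmetric under $(x,y)\mapsto(x^*,y^*)$, so it obeys the same bound.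

(b) From $S^*(SS^*)=(S^*S)S^*$ and polynomial approximation of $\sqrt{1-\lambda}$ on $[0,1]$ we get $S^*d=(1-h)^{1/2}S^*$. The diagonal entries of $[P,a\oplus0]$ are $[h,a]$ and $0$. The upper right entry is $-a(1-h)^{1/2}S^*$, and
\[
\|a(1-h)^{1/2}S^*\|^2=\|a(1-h)^{1/2}h(1-h)^{1/2}a^*\|=\|a(h-h^2)a^*\|\le\mu .
\]
The lower left entry is the adjoint of $a^*(1-h)^{1/2}S^*$, whose norm is at most $\sqrt\mu$ by the same computation for $a^*$.

(c) For a projection, $\|(1-P)\eta\|^2=\langle(1-P)\eta,\eta\rangle$, and the diagonal entries of $1-P$ are $1-h$ and $(1-P_0)+SS^*$.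
\end{proof}

Parts (a) and (b) ask for different things. For $\varphi(b)\oplus\sigma_B(b)$ the positive operator $h$ may be far from a projection, provided $S$ almost intertwines. For $\sigma(a)\oplus0$ nothing on the second summand can compensate, and $h$ must behave like a projection on the part of the space that $a$ sees. In Section~\ref{sec:model}, $h=g^2$ differs from a projection only on $e_{m+1},\dots,e_{2m-1}$, where a given compact operator is small.

\section{The representation $\Theta$}\label{sec:theta}

\subsection*{Reduction to the unital case}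
We shall bound $\|S\|$ by evaluating an estimate at $1\in B$, so it is convenient to have units everywhere. Consider the following conditions on \eqref{eq:ext}.
\begin{itemize}
\item[(U1)] $E$, $B$ and $\pi$ are unital.
\item[(U2)] $\sigma_0:I\to B(K)$ is a faithful representation with QD image, and $\sigma_B:B\to B(L)$ is a unital faithful representation with QD image.
\item[(U3)] For every finite $F\subset B$ and $\delta>0$ there is a ucp map $\rho:B\to E$ with $\|\pi\rho(b)-b\|\le\delta$ and $\|\rho(bc)-\rho(b)\rho(c)\|\le\delta$ for $b,c\in F$.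
\end{itemize}
For a $C^*$-algebra $A$ let $A^+$ be $A$ with a new unit adjoined, even if $A$ is unital. For a linear map $\rho:A_1\to A_2$ put $\rho^+(a+\lambda1)=\rho(a)+\lambda1$.

\begin{lemma}\label{lem:unit}
Let \eqref{eq:ext} be asymptotically split and let $\sigma_B:B\to B(L_B)$ be a faithful representation with QD image. Then $0\to I\to E^+\xrightarrow{\pi^+}B^+\to0$ is exact and satisfies \emph{(U1)} and \emph{(U3)}, and $b+\lambda1\mapsto(\sigma_B(b)+\lambda1)\oplus\lambda$ is a unital faithful representation of $B^+$ on $L_B\oplus\mathbb C$ with QD image.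
\end{lemma}

\begin{proof}
Exactness and (U1) are immediate. The representation is faithful because its second summand detects $\lambda$ and then the first detects $b$; its image is QD because $\|[P\oplus1,(\sigma_B(b)+\lambda1)\oplus\lambda]\|=\|[P,\sigma_B(b)]\|$.

Let $\rho:B\to E$ be ccp. For $x=b+\lambda1$ and $y=c+\mu1$, expanding gives
\[
\rho^+(xy)-\rho^+(x)\rho^+(y)=\rho(bc)-\rho(b)\rho(c),\qquad\pi^+\rho^+(x)-x=\pi\rho(b)-b.
\]
So (U3) for a finite $F\subset B^+$ follows from Definition~\ref{def:asym}, applied to the $B$-components of the elements of $F$, once we know that $\rho^+$ is ucp. If $\rho$ is a $*$-homomorphism, so is $\rho^+$, and this is all that Theorem~\ref{thm:split} needs. In general, let $(u_\alpha)$ be an approximate unit of $B$ and consider the maps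
\[
x=b+\lambda1\ \longmapsto\ \rho(u_\alpha xu_\alpha)+\lambda\bigl(1-\rho(u_\alpha^2)\bigr)=\rho(u_\alpha bu_\alpha)+\lambda1 .
\]
The first summand on the left is a composition of cp maps. The second is the character $x\mapsto\lambda$ times the element $1-\rho(u_\alpha^2)$, which is positive because $\rho$ is contractive, so it is cp. The right side converges in norm to $\rho^+(x)$.
\end{proof}

\subsection*{Definition of $\Theta$}
Assume (U1) and (U2). Let $K_0$ be the closed span of $\sigma_0(I)K$ and $Q$ the projection onto $K_0$. Then $Q\sigma_0(a)=\sigma_0(a)=\sigma_0(a)Q$ for $a\in I$, so $\sigma=\sigma_0|_{K_0}$ is a faithful representation, and it is nondegenerate. A nondegenerate representation of an ideal extends uniquely to the ambient algebra: there is a unique representation $\bar\sigma:E\to B(K_0)$ with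
\[
\bar\sigma(x)\sigma(a)\eta=\sigma(xa)\eta\qquad(x\in E,\ a\in I,\ \eta\in K_0).
\]
(It is well defined and bounded since $\sum_i\sigma(xa_i)\eta_i=\lim_\alpha\sigma(xu_\alpha)\sum_i\sigma(a_i)\eta_i$ for an approximate unit $(u_\alpha)$ of $I$.) It is unital and restricts to $\sigma$ on $I$. This extension is the reason for passing from $K$ to $K_0$.

Let $L^\infty=L\otimes\ell^2$ and $\tau(b)=\sigma_B(b)\otimes1$. Let $\ell^2_N\subset\ell^2$ be the span of the first $N$ basis vectors and $q_N$ the projection onto it. The set $\tau(B)$ is QD: given vectors are approximated by vectors in some $L\otimes\ell^2_N$, these have finitely many components in $L$, and $\|[P\otimes q_N,\tau(b)]\|=\|[P,\sigma_B(b)]\|$. Define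
\[
\Theta:E\to B(K_0\oplus L^\infty),\qquad\Theta(x)=\bar\sigma(x)\oplus\tau(\pi(x)).
\]
It is faithful: if $\Theta(x)=0$ then $\pi(x)=0$, so $x\in I$ and $\sigma(x)=0$, so $x=0$. Our goal is the following statement, proved in Section~\ref{sec:proofs}.

\begin{proposition}\label{prop:theta}
Under \emph{(U1)--(U3)}, $\Theta(E)$ is a QD set.
\end{proposition}

\subsection*{Two tools}
Compressing to $K_0$ a projection that witnesses quasidiagonality on $K$ need not give a projection. For a non-unital $I$ the argument of Lemma~\ref{lem:corner} is not available, since $Q$ need not lie in $\sigma_0(I)$. What survives is the kind of condition that Lemma~\ref{lem:dilation}(b) asks for.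

\begin{lemma}\label{lem:R}
For a finite set $F\subset I$, finitely many vectors $\xi_i\in K_0$ and $\delta>0$ there is a finite-rank operator $R\in B(K_0)$ with $0\le R\le1$ and
\[
\|[R,\sigma(a)]\|\le\delta,\qquad\|\sigma(a)(R-R^2)\|\le\delta\quad(a\in F),\qquad\|R\xi_i-\xi_i\|\le\delta .
\]
\end{lemma}

\begin{proof}
Take a finite-rank projection $R_0$ on $K$ with $\|[R_0,\sigma_0(a)]\|\le\delta$ for $a\in F$ and $\|R_0\xi_i-\xi_i\|\le\delta$. Let $R=QR_0Q$, regarded as an operator on $K_0$. Write $a$ for $\sigma_0(a)$, so that $Qa=a=aQ$. Then $[R,a]=Q[R_0,a]Q$. Next,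
\[
a(R-R^2)=aR_0(1-Q)R_0Q=[a,R_0](1-Q)R_0Q,
\]
because $a(1-Q)=0$. Finally $R\xi_i-\xi_i=Q(R_0\xi_i-\xi_i)$.
\end{proof}

The second tool produces operators into $L^\infty$. By Stinespring's theorem a cp map from $B$ to a matrix algebra has the form $V^*\theta(\cdot)V$ for some representation $\theta$. The lemma says that, up to a small error on a finite set, $\theta$ can be taken to be a finite multiple of the given faithful representation.

\begin{lemma}\label{lem:V}
Let $G$ be a finite-dimensional Hilbert space, $\eta:B\to B(G)$ a cp map, $F\subset B$ finite and $\delta>0$. There are $m\in\mathbb N$ and a linear map $V:G\to L\otimes\ell^2_m$ with $\|V^*(\sigma_B(c)\otimes1)V-\eta(c)\|\le\delta$ for $c\in F$.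
\end{lemma}

\begin{proof}
If $G=0$ take $V=0$. Otherwise let $g_1,\dots,g_l$ be an orthonormal basis of $G$. We encode $\eta$ as the functional
\[
f_\eta([\beta_{ij}])=\sum_{i,j}\langle\eta(\beta_{ij})g_j,g_i\rangle
\]
on $M_l(B)$. It is positive, since it is the value of the matrix $[\eta(\beta_{ij})]$ in the vector functional of $(g_1,\dots,g_l)\in G^l$ and $\eta$ is cp. For $\Xi=(\xi_1,\dots,\xi_l)\in L^l$ let $\omega_\Xi([\beta_{ij}])=\sum_{i,j}\langle\sigma_B(\beta_{ij})\xi_j,\xi_i\rangle$. These are the positive vector functionals of the faithful representation $\sigma_B^{(l)}:[\beta_{ij}]\mapsto[\sigma_B(\beta_{ij})]$ of $M_l(B)$ on $L^l$. Let $C$ be the convex cone of finite sums of functionals $\omega_\Xi$.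

We claim that $f_\eta$ lies in the weak* closure of $C$. If not, the Hahn--Banach theorem separates $f_\eta$ from the cone by an element $y\in M_l(B)$, so that $\operatorname{Re}\omega_\Xi(y)\le0$ for all $\Xi$ and $\operatorname{Re}f_\eta(y)>0$. Positive functionals are hermitian, so we may replace $y$ by $(y+y^*)/2$. Then $\sigma_B^{(l)}(y)\le0$, hence $y\le0$ by faithfulness, hence $f_\eta(y)\le0$, a contradiction.

Let $c\otimes e_{ij}$ be the matrix with $c$ in position $(i,j)$ and zeros elsewhere. Choose $\Xi^{(1)},\dots,\Xi^{(m)}$ such that $\sum_k\omega_{\Xi^{(k)}}$ is within $\delta/l$ of $f_\eta$ on all $c\otimes e_{ij}$ with $c\in F$. Identify $L\otimes\ell^2_m$ with $L^m$ and put $Vg_j=(\xi^{(1)}_j,\dots,\xi^{(m)}_j)$. Then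
\[
\langle V^*(\sigma_B(c)\otimes1)Vg_j,g_i\rangle=\sum_k\omega_{\Xi^{(k)}}(c\otimes e_{ij}),\qquad\langle\eta(c)g_j,g_i\rangle=f_\eta(c\otimes e_{ij}).
\]
An $l\times l$ matrix with entries of modulus at most $\delta/l$ has norm at most $\delta$.
\end{proof}

\section{Construction of the intertwiner}\label{sec:intertwiner}

Let $c(\delta)=28\sqrt\delta+\gamma(14\sqrt\delta)$, so that $c(\delta)\to0$ as $\delta\to0$.

\begin{proposition}\label{prop:core}
Assume \emph{(U1)} and \emph{(U2)} and let $0<\delta\le1$. Let $F_B\ni1$ be a finite self-adjoint set of contractions in $B$, and let $\rho:B\to E$ be ucp with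
\begin{equation}\label{eq:mult}
\|\rho(b^*b)-\rho(b^*)\rho(b)\|\le\delta\qquad(b\in F_B).
\end{equation}
Let $F_I\subset I$ be a finite self-adjoint set of contractions, and let $\xi_i\in K_0$ and $\zeta_j\in L\otimes\ell^2_N$ be finitely many vectors of norm at most $1$. Put $\varphi=\bar\sigma\rho$. Then there is a finite-rank projection $P$ on $K_0\oplus L^\infty$ such that the numbers
\[
\|[P,\varphi(b)\oplus\tau(b)]\|,\qquad\|[P,\sigma(a)\oplus0]\|,\qquad\|(1-P)(\xi_i,0)\|,\qquad\|(1-P)(0,\zeta_j)\|
\]
are at most $c(\delta)$ for all $b\in F_B$, $a\in F_I$ and all $i,j$.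
\end{proposition}

\begin{proof}
We suppress $\sigma$ and let elements of $I$ act on $K_0$. The map $\varphi$ is ucp. Let $F'=F_B\cup\{b^*b:b\in F_B\}$, a finite set of contractions. By Lemma~\ref{lem:dilation} we need a finite-rank contraction $S:K_0\to L^\infty$ that almost intertwines $\varphi$ and $\tau$. Steps 1 and 2 construct the operator $Z$ that $S^*S$ should approximate, and Steps 3 to 5 construct $S$. All operators that appear as factors in the chains of estimates below are contractions, so each $\approx$ follows from the estimate for the factor that is changed.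

\medskip\noindent\emph{Step 1: a quasicentral element $g$.}
Lemma~\ref{lem:R} gives operators that almost commute with elements of $I$, while we need approximate commutation with $\varphi(b)$, and $\rho(b)$ need not lie in $I$. We move $\rho(b)$ into $I$ by multiplying on both sides with an element of $I$ that almost commutes with it. By \cite[Thm.~1]{Arveson}, an ideal $I$ of a $C^*$-algebra $E$ has an approximate unit $(g_\alpha)$ that is \emph{quasicentral} in $E$, meaning $\|[g_\alpha,x]\|\to0$ for all $x\in E$. Since $\sigma$ is nondegenerate, $\sigma(g_\alpha)\to1$ strongly on $K_0$. So there is $g\in I$ with $0\le g\le1$ and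
\[
\|[g,\rho(c)]\|\le\delta\ \ (c\in F'),\qquad\|ga-a\|\le\delta\ \ (a\in F_I),\qquad\|g\xi_i-\xi_i\|\le\delta .
\]
Applying $\bar\sigma$ gives $\|[g,\varphi(c)]\|\le\delta$. Moreover $g^2a\approx_{2\delta}a$, $g^2\xi_i\approx_{2\delta}\xi_i$ and, taking adjoints and using $F_I=F_I^*$, $ag^2\approx_{2\delta}a$.

\medskip\noindent\emph{Step 2: cutting down to finite rank.}
For $c\in B$ let $X_c=g\varphi(c)g=\sigma(g\rho(c)g)$; note $X_1=g^2$. Apply Lemma~\ref{lem:R} to the finite subset $\{g\rho(c)g:c\in F'\}\cup F_I$ of $I$ and to the vectors $\xi_i$, and put $Z=g^2R$. The operator $R$ need not almost commute with $\varphi(b)$, but $Z$ does. For $c\in F'$,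
\begin{equation}\label{eq:Z1}
RX_cR\approx_\delta X_cR^2\approx_\delta X_cR=g\varphi(c)gR\approx_\delta\varphi(c)Z .
\end{equation}
For $b\in F_B$, using $\|[R,g^2]\|\le\delta$ in the first step,
\begin{equation}\label{eq:Z2}
Z\varphi(b)=g^2R\varphi(b)\approx_\delta Rg^2\varphi(b)\approx_\delta RX_b\approx_\delta X_bR\approx_\delta\varphi(b)Z .
\end{equation}
For $a\in F_I$ we have $Za=g^2Ra\approx_\delta g^2aR\approx_{2\delta}aR\approx_{2\delta}ag^2R=aZ$ and
\[
aZ^2=ag^2Rg^2R\approx_{2\delta}aRg^2R\approx_\delta ag^2R^2\approx_{2\delta}aR^2\approx_\delta aR\approx_{2\delta}aZ .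
\]
Also $Z\xi_i\approx_\delta g^2\xi_i\approx_{2\delta}\xi_i$. In summary,
\begin{equation}\label{eq:Z3}
\|[Z,a]\|\le5\delta,\qquad\|a(Z-Z^2)\|\le8\delta\quad(a\in F_I),\qquad\|Z\xi_i-\xi_i\|\le3\delta .
\end{equation}

\medskip\noindent\emph{Step 3: the contraction $S_1$.}
If $S$ intertwined $\varphi$ and $\tau$ and $S^*S=Z$, we would have $S^*\tau(c)S=Z\varphi(c)$. We reverse the logic and prescribe the compressions $S^*\tau(c)S$. The map $c\mapsto\varphi(c)Z$ need not be cp, but by \eqref{eq:Z1} it is close on $F'$ to $c\mapsto RX_cR=Rg\varphi(c)gR$, which is cp. Let $G=RK_0$, a finite-dimensional space with projection $p_G$. The operators $RX_cR$ map into $G$ and vanish on $G^\perp$, so we obtain a cp map $B\to B(G)$. Apply Lemma~\ref{lem:V} to it with $F'$ and $\delta$, and embed $L\otimes\ell^2_m$ in $L^\infty$ using the coordinates $N+1,\dots,N+m$ of $\ell^2$. This embedding intertwines $\sigma_B\otimes1$ and $\tau$, and its range is orthogonal to the $\zeta_j$. With $S_0=Vp_G:K_0\to L^\infty$ we have $S_0^*\tau(c)S_0\approx_\delta RX_cR$ for $c\in F'$. For $c=1$,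 since $\tau$ is unital, this gives $\|S_0\|^2\le1+\delta$. So $S_1=(1+\delta)^{-1/2}S_0$ is a finite-rank contraction, and $\|S_1^*\tau(c)S_1-S_0^*\tau(c)S_0\|\le\frac\delta{1+\delta}\|S_0\|^2\le\delta$. Together with \eqref{eq:Z1},
\begin{equation}\label{eq:S1}
S_1^*\tau(c)S_1\approx_{5\delta}\varphi(c)Z\quad(c\in F'),\qquad S_1^*\zeta_j=0 .
\end{equation}

\medskip\noindent\emph{Step 4: $S_1$ almost intertwines $\varphi$ and $\tau$ on $F_B$.}
Let $b\in F_B$, $D=S_1\varphi(b)-\tau(b)S_1$ and $Y=\varphi(b^*)\varphi(b)Z$. Since $\tau$ is multiplicative,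
\[
D^*D=\varphi(b^*)S_1^*S_1\varphi(b)-\varphi(b^*)S_1^*\tau(b)S_1-S_1^*\tau(b^*)S_1\varphi(b)+S_1^*\tau(b^*b)S_1 .
\]
Each term involves only compressions $S_1^*\tau(c)S_1$ with $c\in\{1,b,b^*,b^*b\}\subset F'$, which are controlled by \eqref{eq:S1}:
\begin{align*}
\varphi(b^*)S_1^*S_1\varphi(b)&\approx_{5\delta}\varphi(b^*)Z\varphi(b)\approx_{4\delta}Y&&\text{($c=1$, then \eqref{eq:Z2})},\\
\varphi(b^*)S_1^*\tau(b)S_1&\approx_{5\delta}Y&&\text{($c=b$)},\\
S_1^*\tau(b^*)S_1\varphi(b)&\approx_{5\delta}\varphi(b^*)Z\varphi(b)\approx_{4\delta}Y&&\text{($c=b^*$, then \eqref{eq:Z2})},\\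
S_1^*\tau(b^*b)S_1&\approx_{5\delta}\varphi(b^*b)Z\approx_\delta Y&&\text{($c=b^*b$, then \eqref{eq:mult})}.
\end{align*}
In the last line we applied the homomorphism $\bar\sigma$ to \eqref{eq:mult}. As $Y-Y-Y+Y=0$, we get $\|D\|^2\le(9+5+9+6)\delta$, so $\|D\|\le6\sqrt\delta$.

\medskip\noindent\emph{Step 5: the projection $P_0$ and the contraction $S$.}
Since $\tau(B)$ is a QD set, there is a finite-rank projection $P_0$ on $L^\infty$ with $\|[P_0,\tau(b)]\|\le\delta$ for $b\in F_B$, $\|P_0\zeta_j-\zeta_j\|\le\delta$ and $\|P_0S_1-S_1\|\le\delta$. For the last condition, let $P_0$ fix within $\delta/\sqrt r$ each vector of an orthonormal basis of the range of $S_1$, where $r\ge1$ bounds the rank. Lemma~\ref{lem:dilation} requires $P_0S=S$ exactly, so we put $S=P_0S_1$ and $h=S^*S$. For $b\in F_B$,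
\[
S\varphi(b)-\tau(b)S=P_0\bigl(S_1\varphi(b)-\tau(b)S_1\bigr)+[P_0,\tau(b)]S_1
\]
has norm at most $6\sqrt\delta+\delta\le\kappa:=7\sqrt\delta$. Further $h=S_1^*P_0S_1\approx_\delta S_1^*S_1\approx_{5\delta}Z$, so $h\approx_{6\delta}Z$ and $h^2\approx_{12\delta}Z^2$. With \eqref{eq:Z3},
\[
\|[h,a]\|\le17\delta,\qquad\|a(h-h^2)\|\le26\delta\quad(a\in F_I),\qquad\|h\xi_i-\xi_i\|\le9\delta .
\]
Finally, $S^*\zeta_j=S_1^*P_0\zeta_j=S_1^*(P_0\zeta_j-\zeta_j)$ by \eqref{eq:S1}, so $\|S^*\zeta_j\|\le\delta$.

\medskip\noindent\emph{Step 6: the projection.}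
Let $P$ be given by Lemma~\ref{lem:dilation}. Because $F_B=F_B^*$, part (a) applies to $x=\varphi(b)$, $y=\tau(b)$ and gives the bound $4\kappa+\gamma(2\kappa)=c(\delta)$. Because $F_I=F_I^*$, part (b) gives $17\delta+\sqrt{26\delta}\le23\sqrt\delta$. Part (c) gives $\|(1-P)(\xi_i,0)\|\le3\sqrt\delta$ and $\|(1-P)(0,\zeta_j)\|\le\sqrt2\,\delta$. All of these are at most $c(\delta)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Quasidiagonality of $I$ enters only through $R$ in Step~2, faithfulness of $\sigma_B$ only through Lemma~\ref{lem:V} in Step~3, and quasidiagonality of $\sigma_B(B)$ only through $P_0$ in Step~5. Approximate multiplicativity of $\rho$ is used once, in the last line of Step~4. This is where the argument fails for the section $\rho(f)=T_f$ of the Toeplitz extension: for $b=\bar z$ the defect in \eqref{eq:mult} is $1-vv^*$, of norm $1$. The infinite multiplicity of $\tau$ gives $S_1^*\zeta_j=0$, which by Lemma~\ref{lem:dilation}(c) is what lets $P$ almost fix $(0,\zeta_j)$.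
\end{remark}

\section{Proofs of Theorems~\ref{thm:split} and~\ref{thm:asym}}\label{sec:proofs}

\begin{proof}[Proof of Proposition~\ref{prop:theta}]
Let a finite set $\mathcal Y\subset E$ and finitely many vectors $(\xi_i,\zeta_i')\in K_0\oplus L^\infty$ be given. By scaling we may assume that all of them have norm at most $1$. Let $0<\delta\le1$. Choose $N$ such that $\zeta_i=(1\otimes q_N)\zeta_i'$ satisfies $\|\zeta_i-\zeta_i'\|\le\delta$. Let $F_B=\{1\}\cup\{\pi(y),\pi(y)^*:y\in\mathcal Y\}$, and let $\rho$ be as in (U3) for $F_B$ and $\delta$; then \eqref{eq:mult} holds.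

We split each $\Theta(y)$ into the two types of operator treated in Proposition~\ref{prop:core}, and this is the only place where $\pi\rho\approx\operatorname{id}$ is used. Since $\|\pi(y-\rho\pi(y))\|\le\delta$, the definition of the quotient norm gives $a_y\in I$ with $\|y-\rho\pi(y)-a_y\|\le2\delta$, and then $\|a_y\|\le4$. (If $\rho$ is a splitting, take $a_y=y-\rho\pi(y)$.) We have $\Theta(a_y)=\sigma(a_y)\oplus0$, and $\Theta(\rho(b))=\varphi(b)\oplus\tau(\pi\rho(b))\approx_\delta\varphi(b)\oplus\tau(b)$ for $b\in F_B$. Hence
\[
\Theta(y)\approx_{3\delta}\bigl(\sigma(a_y)\oplus0\bigr)+\bigl(\varphi(\pi(y))\oplus\tau(\pi(y))\bigr).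
\]
Proposition~\ref{prop:core} with $F_I=\{a_y/4,\ a_y^*/4:y\in\mathcal Y\}$ yields a finite-rank projection $P$ with
\[
\|[P,\Theta(y)]\|\le4c(\delta)+c(\delta)+6\delta,\qquad\|(1-P)(\xi_i,\zeta_i')\|\le2c(\delta)+\delta .
\]
The representation $\Theta$ does not depend on $\rho$ or $\delta$, and the bounds tend to $0$ with $\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
Let the sequence be asymptotically split with $I$ and $B$ QD. By Lemma~\ref{lem:unit}, the sequence $0\to I\to E^+\to B^+\to0$ satisfies (U1)--(U3) for suitable representations. By Proposition~\ref{prop:theta} and faithfulness of $\Theta$, the algebra $E^+$ is QD, and so is its subalgebra $E$.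

Conversely, let the sequence be asymptotically split, $E$ QD and $B$ separable. Then $I\subset E$ is QD. The algebra $B$ is not a subalgebra of $E$, so we use Voiculescu's criterion \cite[Thm.~1]{Voi91} (see also \cite[\S7.1--7.2]{BO}): a separable $C^*$-algebra $A$ is QD if and only if for every finite $F\subset A$ and $\varepsilon>0$ there are $k$ and a ccp map $\psi:A\to M_k$ with $\|\psi(xy)-\psi(x)\psi(y)\|\le\varepsilon$ and $\|\psi(x)\|\ge\|x\|-\varepsilon$ for $x,y\in F$. This is the only use of separability.

We may assume $B\ne0$. Let $F\subset B$ be finite and nonempty, $0<\varepsilon<1$ and $C=\max\{1,\max_{b\in F}\|b\|\}$. Take $\rho$ as in Definition~\ref{def:asym}. Then $\|b\|-\varepsilon\le\|\pi\rho(b)\|\le\|\rho(b)\|\le C$ for $b\in F$. Let $\sigma_E$ be a faithful representation of $E$ on $M$ with QD image, and write $x_b=\sigma_E(\rho(b))$. Choose unit vectors $\xi_b$ with $\|x_b\xi_b\|\ge\|\rho(b)\|-\varepsilon/3$ and a finite-rank projection $P$ with $\|[P,x_b]\|\le\varepsilon/3C$ and $\|P\xi_b-\xi_b\|\le\varepsilon/3C$ for $b\in F$. Then $P\ne0$, and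 $\psi(b)=P\sigma_E(\rho(b))P$ defines a ccp map from $B$ to $B(PM)\cong M_k$. For $b,c\in F$,
\[
\psi(bc)\approx_\varepsilon Px_bx_cP,\qquad\|Px_bx_cP-\psi(b)\psi(c)\|=\|Px_b(1-P)x_cP\|\le\|[P,x_b]\|\,\|x_c\|\le\varepsilon,
\]
so $\psi(bc)\approx_{2\varepsilon}\psi(b)\psi(c)$. Also $Px_bP\xi_b=x_bP\xi_b+[P,x_b]P\xi_b\approx_{\varepsilon/3}x_bP\xi_b\approx_{\varepsilon/3}x_b\xi_b$, so $\|\psi(b)\|\ge\|\rho(b)\|-\varepsilon\ge\|b\|-2\varepsilon$. By the criterion, $B$ is QD.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:split}]
A split sequence is asymptotically split, so the first statement is contained in the first half of Theorem~\ref{thm:asym}. If $E$ is QD, then so are its subalgebras $I$ and $\rho(B)$, and $\rho(B)\cong B$ because $\pi\rho=\operatorname{id}_B$ makes $\rho$ injective.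
\end{proof}

\section{Extensions by the compact operators}\label{sec:compact}

Theorem~\ref{thm:compact} concerns the given representation of $E$ on $H$, while Proposition~\ref{prop:theta} concerns $\Theta$, which has a second summand vanishing on $\mathcal K$. That summand is removed by Voiculescu's theorem \cite{Voi76}, in the following form: \emph{if $E\subset B(H)$ is a separable $C^*$-algebra with $1\in E$ and $H$ separable, and $\sigma'$ is a unital representation of $E$ on a separable space $L_1$ vanishing on $E\cap\mathcal K$, then there are unitaries $U_n:H\to H\oplus L_1$ with $\|U_nxU_n^*-x\oplus\sigma'(x)\|\to0$ for all $x\in E$.} To apply it we need the representation of $B$ to be unital and to act on a separable space.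

\begin{lemma}\label{lem:sep}
A unital separable QD algebra $A\ne0$ has a unital faithful representation on a separable Hilbert space with QD image.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:corner} there is a unital faithful representation $\theta$ on a space $M$ with QD image. For a countable set $\mathcal X\subset M$, the closed span of $\theta(A)\mathcal X$ is a separable reducing subspace containing $\mathcal X$; we call it the subspace generated by $\mathcal X$. Let $A_0\subset A$ be countable and dense. Let $M_0$ be generated by unit vectors $\xi_{a,j}$ with $\|\theta(a)\xi_{a,j}\|\ge\|a\|-1/j$ for $a\in A_0$, $j\ge1$. Then $\theta|_{M_0}$ is isometric on $A_0$, hence on $A$.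

Given a separable reducing subspace $M_k$, fix a countable dense subset $D_k\subset M_k$. For each finite subset of $\theta(A_0)$, each finite subset of $D_k$ and each tolerance $1/j$ choose a finite-rank projection on $M$ as in Definition~\ref{def:qd}. Let $M_{k+1}$ be generated by $D_k$ and bases of the ranges of these countably many projections; then $M_k\subset M_{k+1}$. The closure $M_\infty$ of $\bigcup_kM_k$ is separable and reducing, and $\theta|_{M_\infty}$ is unital and faithful. Each chosen projection has range in $M_\infty$, so it restricts to a finite-rank projection on $M_\infty$ with the same estimates. Finitely many elements of $A$ are approximated by elements of $A_0$, and finitely many vectors of $M_\infty$ by vectors of a single $D_k$, so $\theta|_{M_\infty}$ has QD image.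
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
Suppose first that $E$ is a QD set on $H$. This direction uses the section $s$ but not the quasidiagonality of $B$. The defects $s(bc)-s(b)s(c)$ lie in $\ker\pi=\mathcal K$, so they become small when we compress away from a large finite-dimensional subspace, and quasidiagonality says that such a compression is almost multiplicative. Applying Definition~\ref{def:qd} to the first $n$ terms of dense sequences in $E$ and $H$ with tolerance $1/n$, we get finite-rank projections $P_n\to1$ strongly with $\|[P_n,x]\|\to0$ for all $x\in E$. Put $\rho_n(b)=(1-P_n)s(b)(1-P_n)$. As $1-P_n\in E$ and $\pi(1-P_n)=1$, this is a ccp map $B\to E$ with $\pi\rho_n=\operatorname{id}_B$. We have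
\[
\rho_n(bc)-\rho_n(b)\rho_n(c)=(1-P_n)\bigl(s(bc)-s(b)s(c)\bigr)(1-P_n)+(1-P_n)s(b)P_ns(c)(1-P_n).
\]
The first term tends to $0$ in norm because $s(bc)-s(b)s(c)$ is compact and $1-P_n\to0$ strongly. The second does because $(1-P_n)s(b)P_n=(1-P_n)[s(b),P_n]$. So the extension is asymptotically split.

Suppose now that the extension is asymptotically split. This direction does not use $s$. The algebra $B$ is unital, separable and QD, and $B\ne0$ since $1\notin\mathcal K$. Let $\sigma_B:B\to B(L_B)$ be as in Lemma~\ref{lem:sep}. The maps in Definition~\ref{def:asym} need not be unital, so we pass to $0\to\mathcal K\to E^+\to B^+\to0$ and the representation of $B^+$ on $L_B\oplus\mathbb C$ from Lemma~\ref{lem:unit}. For $\sigma_0$ take the identity representation of $\mathcal K$ on $H$. Its image is a QD set and it is nondegenerate, so $K_0=H$, and $\bar\sigma(x)k\eta=xk\eta$ shows that $\bar\sigma(x)=x$ for $x\in E$. By Proposition~\ref{prop:theta}, $\Theta(E^+)$ and hence $\Theta(E)$ is a QD set, where for $x\in E$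
\[
\Theta(x)=x\oplus\bigl((\sigma_B(\pi(x))\oplus0)\otimes1\bigr)\quad\text{on }H\oplus\bigl((L_B\oplus\mathbb C)\otimes\ell^2\bigr).
\]
The unit of $E$ acts as the projection onto $H\oplus L_1$, where $L_1=L_B\otimes\ell^2$ is separable. By Lemma~\ref{lem:corner}, applied to $\Theta|_E$, the set $\{x\oplus\sigma'(x):x\in E\}$ is QD on $H\oplus L_1$, where $\sigma'(x)=\sigma_B(\pi(x))\otimes1$ is a unital representation of $E$ vanishing on $\mathcal K$.

Let $U_n$ be the unitaries from Voiculescu's theorem, and let a finite $F\subset E$, vectors $\xi_i\in H$ and $\varepsilon>0$ be given. First fix $n$ with $\|U_nxU_n^*-x\oplus\sigma'(x)\|<\varepsilon/4$ for $x\in F$. Then choose a finite-rank projection $P'$ on $H\oplus L_1$ with $\|[P',x\oplus\sigma'(x)]\|<\varepsilon/4$ for $x\in F$ and $\|P'U_n\xi_i-U_n\xi_i\|<\varepsilon$. The finite-rank projection $P=U_n^*P'U_n$ on $H$ satisfies $\|P\xi_i-\xi_i\|<\varepsilon$ and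
\[
\|[P,x]\|=\|[P',U_nxU_n^*]\|<\varepsilon/4+2\cdot\varepsilon/4<\varepsilon\qquad(x\in F).
\]
So $E$ is a QD set on $H$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arveson}
Arveson, Duke Math. J. \textbf{44} (1977).

\bibitem{Brown}
Nathanial P. Brown, \emph{On Quasidiagonal $C^*$-algebras}, arXiv:math/0008181 (2000).

\bibitem{BO}
Brown and Ozawa, \emph{$C^*$-algebras and finite-dimensional approximations}.

\bibitem{Voi76}
Voiculescu, Rev. Roumaine Math. Pures Appl. \textbf{21} (1976).

\bibitem{Voi91}
Voiculescu, Duke Math. J. \textbf{62} (1991).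

\end{thebibliography}
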